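# Finite fundamental groups from a positive lower curvature bound on globally hyperbolic spacetimes

Throughout, $M$ is a connected, time-oriented Lorentzian manifold of dimension $m$ and signature $(-,+,\dots,+)$, with metric $\langle\cdot,\cdot\rangle$ and Levi-Civita connection $\nabla$.

## 1. Causality, Cauchy hypersurfaces, completeness

**Definition 1 (causal vocabulary).** A vector $u\neq 0$ is timelike, null or spacelike if $\langle u,u\rangle$ is negative, zero or positive. Causal (non-spacelike) means timelike or null. If $u$ is future causal and $w$ is past timelike, then $\langle u,w\rangle>0$. We write $p\ll q$ if there is a future-directed timelike curve from $p$ to $q$, and $p\le q$ if $p=q$ or there is a future-directed causal curve from $p$ to $q$. For a set $A$, $I^+(A)$ and $J^+(A)$ are the sets of points $q$ with $p\ll q$, respectively $p\le q$, for some $p\in A$; $I^-$ and $J^-$ are defined dually. We use freely that $\ll$ is an open relation and that $p\le q\ll r$ or $p\ll q\le r$ implies $p\ll r$. A set is achronal if no two of its points satisfy $p\ll q$. A curve is inextensible if it has no endpoint in $M$ at either end.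 A null line is an inextensible achronal null geodesic.

**Example 1.** On the flat cylinder $\mathbb R\times S^1$ with $-dt^2+d\vartheta^2$, the null geodesic $s\mapsto (s,\,s \bmod 2\pi)$ is not a null line: the points with parameters $0$ and $s>\pi$ have circle distance at most $\pi<s$, so a timelike curve joins them. Its lift $s\mapsto(s,s)$ to the universal cover $\mathbb R^2$ is a null line, because a timelike curve in $\mathbb R^2$ has $|\Delta\vartheta|<\Delta t$. So unwrapping the fundamental group can create null lines.

**Definition 2 (Cauchy hypersurface).** A subset $S\subset M$ is a Cauchy hypersurface if every inextensible timelike curve meets $S$ at exactly one point. $M$ is globally hyperbolic if it admits a Cauchy hypersurface.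

**Example 2.** Let $(N,h)$ be a closed connected Riemannian manifold, $f:\mathbb R\to(0,\infty)$ smooth, and $g=-dt^2+f(t)^2h$ on $\mathbb R\times N$, with $\partial_t$ future-directed. Every slice $\{t\}\times N$ is a Cauchy hypersurface. Indeed $dt\ne0$ on causal vectors, so an inextensible causal curve can be written as $t\mapsto(t,x(t))$ on an interval, with $|x'(t)|_h\le 1/f(t)$. If the interval had a finite end $b$, then $f$ would be bounded below near $b$, so $x(t)$ would converge in the complete manifold $N$ and the curve would have an endpoint. So the interval is $\mathbb R$ and each slice is met exactly once.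

**Definition 3 (completeness).** $M$ is non-spacelike geodesically complete if every inextensible non-spacelike geodesic is defined on all of $\mathbb R$. It is null geodesically complete if this holds for all inextensible null geodesics.

**Example 3.** For $g=-dt^2+f^2h$ as in Example 2, and $D$ the connection of $h$, vector fields $X,Y$ lifted from $N$ satisfy
$$\nabla_{\partial_t}\partial_t=0,\qquad \nabla_X\partial_t=\nabla_{\partial_t}X=\tfrac{f'}{f}X,\qquad \nabla_XY=D_XY+\tfrac{f'}{f}\langle X,Y\rangle\,\partial_t ;$$
this connection is torsion free and one checks that it is metric, e.g. $\langle\nabla_XY,\partial_t\rangle=-\frac{f'}f\langle X,Y\rangle=-\langle Y,\nabla_X\partial_t\rangle$. So a geodesic $(t(s),x(s))$ satisfies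
$$\ddot t+ff'|\dot x|_h^2=0,\qquad D_{\dot x}\dot x=-2\tfrac{f'}{f}\dot t\,\dot x .$$
For a null geodesic $\dot t^2=f^2|\dot x|_h^2$, so $\frac{d}{ds}(f\dot t)=f'\dot t^2+f\ddot t=0$ and $f\dot t=c\ne0$. A maximal geodesic is inextensible, so by Example 2 it runs through all $t\in\mathbb R$, and its affine parameter is $s=\frac1c\int f\,dt$. Hence $g$ is null complete if and only if $\int f\,dt$ diverges at both ends of $\mathbb R$. For a unit timelike geodesic the second equation gives $f^4|\dot x|_h^2=c^2$ constant, so
$$\dot t^2=1+c^2f^{-2},\qquad |\dot x|_h=|c|f^{-2}.$$
If $f$ is bounded below by a positive constant, these velocities are bounded, so over bounded parameter intervals the geodesic stays in a compact set with velocities in a compact set. It is therefore complete. So $f=\cosh(\sqrt k\,t)$ gives a non-spacelike complete metric. For $f=e^t$ null geodesics are complete to the future and incomplete to the past; timelike ones are complete to the future, because $f\ge e^{t_0}$ after time $t_0$.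

## 2. The condition $R\geqslant k$

Our convention is $R(u,v)w=\nabla_u\nabla_vw-\nabla_v\nabla_uw-\nabla_{[u,v]}w$.

**Definition 4.** Following Andersson and Howard, for a constant $k$ we write $R\geqslant k$ if
$$\langle R(u,v)v,u\rangle\geqslant k\,(\langle u,u\rangle\langle v,v\rangle-\langle u,v\rangle^2)$$
for all tangent vectors $u,v$ at every point of $M$.

On spacelike planes this says that the sectional curvature is at least $k$. On timelike planes the bracket is negative and the sectional curvature is at most $k$. A Lorentzian space form of constant curvature $K$ satisfies it with equality for $k=K$.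

**Example 4.** For $g=-dt^2+f^2h$ we compute everything. From Example 3, $R(X,\partial_t)\partial_t=-\nabla_{\partial_t}(\frac{f'}fX)=-\frac{f''}{f}X$ and $R(X,Y)\partial_t=\frac{f'}{f}(\nabla_XY-\nabla_YX-[X,Y])=0$. The slices have second fundamental form $\mathrm{II}(X,Y)=\frac{f'}f\langle X,Y\rangle\partial_t$, so with $q_h(X,Y)=|X|_h^2|Y|_h^2-\langle X,Y\rangle_h^2$ the Gauss equation gives $\langle R(X,Y)Y,X\rangle=f^2\langle R_h(X,Y)Y,X\rangle_h+f^2f'^2q_h(X,Y)$. For $u=\alpha\partial_t+X$ and $w=\beta\partial_t+Y$ put $Z=\alpha Y-\beta X$; then $u\wedge w=X\wedge Y+\partial_t\wedge Z$. Both sides of the inequality are quadratic forms in this bivector, and the cross terms vanish since $R(X,Y)\partial_t=0$ and $\partial_t\perp X,Y$. Therefore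
$$\langle R(u,w)w,u\rangle-k(\langle u,u\rangle\langle w,w\rangle-\langle u,w\rangle^2)=f^2\big[\langle R_h(X,Y)Y,X\rangle_h+(f'^2-kf^2)\,q_h(X,Y)\big]-f(f''-kf)|Z|_h^2. \tag{1}$$
Three instances:

* $f=\cosh(\sqrt k\,t)$ with $\sec_h\ge k$: here $f''=kf$ and $f'^2-kf^2=-k$, so (1) is nonnegative and $R\geqslant k$. For $N=S^{m-1}$ round and $k=1$ this is de Sitter space, the hyperboloid $-x_0^2+x_1^2+\dots+x_m^2=1$ in Minkowski space $\mathbb R^{1,m}$, via $x_0=\sinh t$ and $(x_1,\dots,x_m)=\cosh t\cdot\nu$ with $\nu\in S^{m-1}$.
* $f=e^t$, $h$ flat, $k=1$: (1) vanishes, so the curvature is constant and equal to $1$.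
* $f=1$, $h$ flat, $k=0$: flat, $R\geqslant0$.

**Definition 5 (NEC).** NEC is the condition $\mathrm{Ric}(n,n)\ge0$ for every null $n$.

**Example 5.** $R\geqslant k$ implies NEC, for every $k$. For null $n$ choose orthonormal spacelike $e_1,\dots,e_{m-2}$ spanning a complement of $\mathbb Rn$ in $n^\perp$, and a null $l\perp e_i$ with $\langle n,l\rangle=-1$. In the trace of $u\mapsto R(u,n)n$ the vector $n$ contributes $0$ and $l$ contributes $-\langle R(l,n)n,n\rangle=0$, so $\mathrm{Ric}(n,n)=\sum_i\langle R(e_i,n)n,e_i\rangle\ge k\sum_i(1\cdot 0-0)=0$.

## 3. Null hypersurfaces, null expansion, focal points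

**Definition 6 (null hypersurface).** A smooth hypersurface $\mathcal N$ is null if its metric is degenerate; then $T\mathcal N=K^\perp$ for a null field $K$ tangent to $\mathcal N$, unique up to scaling. The integral curves of $K$ are its generators. $\mathcal N$ is totally geodesic if $\langle\nabla_XK,Y\rangle=0$ for all $X,Y\in T\mathcal N$.

Replacing $K$ by $fK$ does not affect the last condition, since $\langle K,Y\rangle=0$. Generators are geodesics up to parametrization: for $X$ tangent to $\mathcal N$, $\langle\nabla_KK,X\rangle=-\langle K,\nabla_KX\rangle=-\langle K,\nabla_XK\rangle-\langle K,[K,X]\rangle=0$, so $\nabla_KK\in(T\mathcal N)^\perp=\mathbb RK$.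

**Example 6.** In Minkowski space the cone $t=|x|$, $x\ne0$, is null with $K=\partial_t+\partial_r$, and $\langle\nabla_XX,K\rangle\neq0$ for $X$ tangent to its spheres: $\langle\nabla_XK,X\rangle=\frac1r\langle X,X\rangle$. It is not totally geodesic. In de Sitter space with $m\ge3$ take $\mathcal N=\{x_0=x_m\}$, the set of points $(s,y,s)$ with $s\in\mathbb R$, $y\in S^{m-2}\subset\mathbb R^{m-1}$. Tangent vectors are $(a,Y,a)$ with $Y\perp y$ and squared length $|Y|^2$, so $\mathcal N$ is null with $K=(1,0,1)$. As $K$ is constant in $\mathbb R^{1,m}$, $\nabla_XK=0$ and $\mathcal N$ is totally geodesic. It is achronal: a timelike curve in de Sitter space is timelike in $\mathbb R^{1,m}$, so its endpoints differ by a timelike vector, whereas $(s',y',s')-(s,y,s)$ has squared length $|y'-y|^2\ge0$. So the generators are null lines. We call this the model hypersurface; it meets $\{t=0\}=S^{m-1}$ in the equator $\{x_m=0\}=S^{m-2}$.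

**Definition 7 (mean curvature vector, null expansion).** For a spacelike $(m-2)$-dimensional submanifold $P$ with second fundamental form $\mathrm{II}$, let $H=\frac1{m-2}\sum_i\mathrm{II}(e_i,e_i)$ be the normalized mean curvature vector. For a null normal field $\xi$ put
$$\theta_\xi=\sum_i\langle\nabla_{e_i}\xi,e_i\rangle=-(m-2)\langle H,\xi\rangle .$$

**Definition 8 (focal point).** Let $P$ be a spacelike submanifold and $\sigma$ a geodesic with $\sigma(0)\in P$, $\sigma'(0)\perp P$. The point $\sigma(b)$, $b>0$, is a focal point of $P$ along $\sigma$ if the differential of the normal exponential map of $P$ is singular at $b\sigma'(0)$.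

**Example 7.** Let $P$ be a round $(m-2)$-sphere of radius $\rho$ in the slice $t=0$ of Minkowski space. Then $H=-\frac1\rho\partial_r$. For the ingoing $\xi=\partial_t-\partial_r$ we get $\langle H,\xi\rangle=\frac1\rho$ and $\theta_\xi=-\frac{m-2}\rho<0$, and all ingoing rays meet at parameter $\rho$, a focal point. For the outgoing $\partial_t+\partial_r$, $\theta=\frac{m-2}{\rho}>0$ and the rays spread apart.

## 4. A positive lower bound for $R$ and finiteness of $\pi_1(M)$

In Riemannian geometry, the Bonnet–Myers theorem says that a complete manifold of dimension at least $2$ with sectional curvature at least $k>0$ is compact with finite fundamental group. What survives for spacetimes? The manifold $M$ itself is never compact here, so we ask about $\pi_1(M)$, and put the compactness into space. The following was posed as a conjecture in Jun-ichi Mukuno, "On the fundamental group of a complete globally hyperbolic Lorentzian manifold with a lower bound for the curvature tensor", arXiv:1409.0957 (2014): assume that $M$ is non-spacelike geodesically complete and globally hyperbolic, of dimension $m\ge3$, with a compact Cauchy hypersurface, and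 that $R\geqslant k$ for some constant $k>0$. Then is $\pi_1(M)$ finite?

The answer is yes. Of the completeness hypothesis only null completeness is needed.

**Theorem 1.** Let $M$ be a connected time-oriented globally hyperbolic Lorentzian manifold, $m=\dim M\ge3$, with a compact Cauchy hypersurface, all of whose inextensible null geodesics are complete. If $R\geqslant k$ for a constant $k>0$, then $\pi_1(M)$ is finite.

**Theorem 2.** Let $m\ge4$, $M$ connected, time-oriented, globally hyperbolic and null geodesically complete, with $\mathrm{Ric}(n,n)\ge0$ for all null $n$. Let $S_0$ be a compact smooth spacelike Cauchy hypersurface such that the inequality defining $R\geqslant k$, $k>0$, holds at the points of $S_0$. Then $\pi_1(M)$ is finite.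

**Theorem 3 (complements).** (a) The conclusion fails for $m=2$, for $k=0$, and if only future (or only past) completeness is assumed. (b) If $N$ is a closed $(m-1)$-manifold, $m\ge3$, with a metric of positive sectional curvature, then $\mathbb R\times N$ carries a metric satisfying all hypotheses of the conjecture; so $\pi_1(N)$ occurs. (c) In Theorem 1: if $m=3$, then $M\cong\mathbb R\times S^2$ or $\mathbb R\times\mathbb{RP}^2$; if $m=4$, then $M\cong\mathbb R\times S^3/\Gamma$ with $S^3/\Gamma$ a spherical space form. All of these occur.

## 5. Warped products, by hand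

Suppose $M=\mathbb R\times N$ with $g=-dt^2+f^2h$, $N$ closed connected of dimension $m-1\ge2$, $M$ null complete and $R\geqslant k>0$. Taking $\alpha=\beta=0$ in (1), we get $\sec_h\ge kf(t)^2-f'(t)^2$ for every $t$. If the right side is positive for one value of $t$, Bonnet–Myers for $(N,h)$ gives that $\pi_1(N)=\pi_1(M)$ is finite. Otherwise $f'^2\ge kf^2>0$ for all $t$, so $f'$ has a constant sign and either $f'\ge\sqrt k f$ everywhere or $f'\le-\sqrt kf$ everywhere. Then $f$ decays at least like $e^{-\sqrt k|t|}$ at one end of $\mathbb R$, $\int f\,dt$ converges there, and $M$ is not null complete by Example 3. So the theorem holds for warped products, and null completeness at both ends is exactly what is used.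

The case $m=2$ is different: then $N=S^1$ has no sectional curvature, and two-dimensional de Sitter space $-dt^2+\cosh^2t\,d\vartheta^2$ has curvature $1$, is complete, and has $\pi_1=\mathbb Z$.

## 6. The Gauss equation on a Cauchy hypersurface, and what it leaves uncontrolled

The obvious attempt for general $M$ is to imitate Section 5: apply Bonnet–Myers to a compact spacelike Cauchy hypersurface $S$, since $\pi_1(M)\cong\pi_1(S)$. Let $T$ be its unit normal and $A(X,Y)=\langle\nabla_XT,Y\rangle$. Since $\langle\nabla_XY,T\rangle=-A(X,Y)$ we have $\mathrm{II}=A\,T$, and since $\langle T,T\rangle=-1$ the Gauss equation reads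
$$\langle R^S(X,Y)Y,X\rangle=\langle R(X,Y)Y,X\rangle-\big[A(X,X)A(Y,Y)-A(X,Y)^2\big].\tag{2}$$
The first term on the right is fine on spacelike planes, but the bracket enters with a minus sign and nothing bounds it. For $-dt^2+e^{2t}g_{T^{m-1}}$, with $g_{T^{m-1}}$ flat and $k=1$, every slice has $A=\langle\cdot,\cdot\rangle$, the bracket cancels the curvature exactly, and the slice is a flat torus. That spacetime is null incomplete to the past, so it does not contradict the theorem; but it shows that (2) alone cannot decide. The attempt stops at the bracket in (2), and completeness must enter globally.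

The way around is to leave hypersurfaces and look for a submanifold of codimension two in $M$ whose second fundamental form takes values in a single null line $\mathbb RK$. Then all products $\langle\mathrm{II},\mathrm{II}\rangle$ vanish, and the quadratic terms in the Gauss equation disappear. Such submanifolds are cross-sections of totally geodesic null hypersurfaces. If $\pi_1(M)$ is infinite, the universal cover contains a null line, and Galloway's null splitting theorem turns a null line into such a hypersurface. That is a beginning and not yet a contradiction: de Sitter space itself contains null lines (Example 6). The contradiction will come from showing that the cross-section can be pushed to a strictly trapped position, which forces the Cauchy hypersurface of a suitable cover to be compact.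

## 7. The tools, and how the hypotheses pass to coverings

**(F1)** (Bernal–Sánchez, CMP 243 (2003), 257 (2005).) A globally hyperbolic $M$ has a smooth function $t$ onto $\mathbb R$ with past-directed timelike gradient, all of whose level sets are smooth spacelike Cauchy hypersurfaces. In particular $t$ is strictly increasing along future-directed causal curves. Moreover $M$ is diffeomorphic to $\mathbb R\times S$ for any smooth spacelike Cauchy hypersurface $S$.

**(F2)** (O'Neill, *Semi-Riemannian Geometry*, Ch. 10, 14.) In a globally hyperbolic $M$:

* There are no closed causal curves, and any two Cauchy hypersurfaces are homeomorphic.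
* If $S$ is Cauchy and $X$ a timelike vector field, the projection $r:M\to S$ along integral curves of $X$ is continuous and is a homotopy equivalence; it is the identity on $S$.
* A smooth spacelike Cauchy hypersurface $S$ is met exactly once by every inextensible causal curve, and $M=I^-(S)\sqcup S\sqcup I^+(S)$.
* The relation $\le$ is closed, $J^\pm$ of a compact set is closed, and $J^\pm(p)\cap S$ is compact for $S$ Cauchy.
* The boundary of a future set, if nonempty, is a closed achronal topological hypersurface.
* If $q\in J^+(p)\setminus I^+(p)$ and $q\ne p$, every causal curve from $p$ to $q$ is, up to parametrization, a null geodesic.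
* A complete geodesic is inextensible as a continuous curve.

**(F3)** (O'Neill, Ch. 10, Prop. 43 and the end of the chapter.) Let $P$ be a spacelike submanifold. If $\alpha$ is a causal curve from $x\in P$ to $q\neq x$ and $q\notin I^+(P)$, then $\alpha$ is a null geodesic normal to $P$ without focal points of $P$ strictly before $q$. If $\dim P=m-2$, NEC holds, and $\sigma$ is a null geodesic normal to $P$ with $\langle H,\sigma'(0)\rangle\ge\delta>0$, then $P$ has a focal point along $\sigma$ at some parameter in $(0,1/\delta]$, if $\sigma$ is defined there.

In Example 7, $\delta=1/\rho$ and the focal point sits exactly at $1/\delta$.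

**(F4)** (Galloway, *Maximum principles for null hypersurfaces and null splitting theorem*, Ann. Henri Poincaré 1 (2000), Thm IV.1.) If a null geodesically complete spacetime satisfying NEC contains a null line $\eta$, then $\eta$ is contained in a smooth closed achronal totally geodesic null hypersurface.

**Coverings.** Let $\pi:\hat M\to M$ be a covering and $S\subset M$ a smooth spacelike Cauchy hypersurface. An inextensible causal curve in $\hat M$ projects to an inextensible one: if the projection converged to a point, then near its end it would lie in a connected evenly covered neighborhood, so the original curve would eventually stay in one sheet and converge. Hence the projection meets $S$ exactly once, and $\pi^{-1}(S)$ is met exactly once: it is a Cauchy hypersurface of $\hat M$. By (F2) the inclusion $S\to M$ is a homotopy inverse of $r$, so it induces an isomorphism of fundamental groups. Therefore $\pi^{-1}(S)$ is connected, and in the universal cover it is the universal cover of $S$. Null completeness, NEC and the inequality $R\geqslant k$ lift to $\hat M$.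

**Setup.** In Theorem 1 let $S_0$ be a level set of the function $t$ of (F1). By (F2) all levels of $t$ are homeomorphic to the given compact Cauchy hypersurface, so $S_0$ is compact. In Theorem 2, $S_0$ is given, and again all levels of $t$ are compact. Since $R\geqslant k$ implies NEC (Example 5), Theorem 2 implies Theorem 1 for $m\ge4$. Assume from now on, in both theorems, that $G=\pi_1(M)$ is infinite; we look for a contradiction. Let $\tilde M$ be the universal cover, with $G$ acting by deck transformations, $\tilde t$ the lift of $t$, $\tilde S_0$ the preimage of $S_0$, and $T$ the future unit normal of $\tilde S_0$. Both $\tilde t$ and $T$ are $G$-invariant. Then $\tilde S_0$ is connected, simply connected, complete as a covering of a compact Riemannian manifold, and noncompact, because $\tilde S_0\to S_0$ has infinitely many sheets. The levels of $\tilde t$ are likewise connected and noncompact.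

## 8. An infinite fundamental group produces a null line in $\tilde M$

**Step 1 (long achronal null segments).** This step finds achronal null geodesic segments from level $-j$ to level $j$ of $\tilde t$. For $j\in\mathbb N$, $j\ge1$, pick $p_j$ with $\tilde t(p_j)=-j$ and put $\tilde S_j=\{\tilde t=j\}$. An inextensible timelike curve through $p_j$ meets $\tilde S_j$, to the future of $p_j$ since $\tilde t$ increases. So $J^+(p_j)\cap\tilde S_j$ is nonempty, and it is compact by (F2). As $\tilde S_j$ is noncompact and connected, this set is a proper, nonempty, closed subset, hence not open in $\tilde S_j$; it contains a point $z_j$ that is not interior to it. The set $I^+(p_j)\cap\tilde S_j$ is open in $\tilde S_j$ and contained in $J^+(p_j)\cap\tilde S_j$, so $z_j\notin I^+(p_j)$. By (F2) there is a null geodesic segment $\eta_j$ from $p_j$ to $z_j$. It is achronal: suppose $u\ll w$ with $u,w$ on $\eta_j$. If $w\le u$ along $\eta_j$ there would be a closed causal curve, so $u$ precedes $w$, and $p_j\le u\ll w\le z_j$ gives $p_j\ll z_j$, a contradiction.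

**Step 2 (recentering).** This step makes the segments converge. $|t|$ is bounded on the compact $S_0$, so $|\tilde t|$ is bounded on $\tilde S_0$. If $j$ exceeds this bound, an inextensible timelike curve through $p_j$ meets $\tilde S_0$ at a larger value of $\tilde t$, so $p_j\in I^-(\tilde S_0)$; similarly $z_j\in I^+(\tilde S_0)$. Since $\tilde M=I^-(\tilde S_0)\sqcup\tilde S_0\sqcup I^+(\tilde S_0)$ with the outer sets open, the connected segment $\eta_j$ meets $\tilde S_0$ at a point $x_j$. Parametrize so that $\eta_j(0)=x_j$ and $\langle\eta_j'(0),T\rangle=-1$. Deck transformations preserve $\tilde t$, $\tilde S_0$ and achronality, and $\tilde S_0/G=S_0$ is compact, so after applying them we may assume that all $x_j$ lie in one compact set. As $\eta_j'(0)$ equals $T$ plus a unit vector tangent to $\tilde S_0$, it lies in a compact set too. Pass to a subsequence with $\eta_j'(0)\to\zeta$, and let $\eta$ be the complete null geodesic with $\eta'(0)=\zeta$.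

**Step 3 (the limit is achronal).** This step shows that $\eta$ is a null line. Let $L>0$ and extend the $\eta_j$ to complete geodesics. Then $\eta_j\to\eta$ uniformly on $[-L,L]$, so $|\tilde t\circ\eta_j|\le c_L$ on $[-L,L]$ for large $j$. The function $\tilde t\circ\eta_j$ is increasing and takes the values $-j$ and $j$ at the ends of the original segment. So once $j>c_L$, the interval $[-L,L]$ lies in the parameter domain of the original achronal segment. If $\eta(a)\ll\eta(b)$ for some $a,b\in[-L,L]$, openness of $\ll$ would give $\eta_j(a)\ll\eta_j(b)$ for large $j$, a contradiction. Since $L$ is arbitrary, $\eta$ is achronal; being complete it is inextensible.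

## 9. The null hypersurface $\mathcal N$ and its section $\Sigma$

By (F4), $\eta$ lies in a closed, smooth, totally geodesic null hypersurface of $\tilde M$. Let $\mathcal N$ be its connected component containing $\eta$; a component of a closed set is closed.

**Step 1 (generators are complete).** We need this so that every generator crosses $\tilde S_0$. Let $\sigma:(a,b)\to\mathcal N$ be a maximal generator, affinely parametrized, and suppose $b<\infty$. The geodesic $\sigma$ is defined at $b$ by null completeness; $\sigma(b)\in\mathcal N$ since $\mathcal N$ is closed, and $\sigma'(b)$ is tangent to $\mathcal N$, since $\mathcal N$ is embedded and the vectors $\sigma'(s)$ are tangent. A null vector tangent to $\mathcal N$ spans its unique null direction, so $\sigma'(b)$ is tangent to the generator through $\sigma(b)$, which is a geodesic and therefore continues $\sigma$. This contradicts maximality. The other end is the same.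

**Step 2 (the section).** This step describes $\Sigma:=\mathcal N\cap\tilde S_0$. Each generator is an inextensible causal curve, so it meets $\tilde S_0$ exactly once. The intersection of $\mathcal N$ and $\tilde S_0$ is transversal, because $T\tilde S_0$ contains no nonzero null vector. So $\Sigma$ is a closed embedded hypersurface of $\tilde S_0$, of dimension $m-2$. Following generators gives a diffeomorphism $\mathcal N\cong\mathbb R\times\Sigma$: for a smooth future null field $n$ tangent to $\mathcal N$, the flow map $(\rho,x)\mapsto\varphi_\rho(x)$ from its open domain in $\mathbb R\times\Sigma$ to $\mathcal N$ is bijective, since each point lies on exactly one generator, each generator meets $\Sigma$ once, and generators do not close up. It is a local diffeomorphism by transversality, and replacing $\rho$ by the affine parameter is a smooth change of variable. In particular $\Sigma$ is connected, as $\mathcal N$ is. Finally $\Sigma$ is a complete Riemannian manifold: a Cauchy sequence for its intrinsic distance is Cauchy in the complete $\tilde S_0$, and converges to a point of the closed embedded $\Sigma$.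

**Step 3 (the field $K$ and the form $\omega$).** This step fixes the notation used to the end. Along $\Sigma$ let $K$ be the null vector tangent to $\mathcal N$ with $\langle K,T\rangle=-1$. Then $K=T+e$ with $e$ a unit vector tangent to $\tilde S_0$, and for $X\in T\Sigma$ we have $0=\langle X,K\rangle=\langle X,e\rangle$. So $e$ is a unit normal field of $\Sigma$ in $\tilde S_0$. Extend $K$ to $\mathcal N$ as the velocity of the affinely parametrized generators; then $\nabla_KK=0$. Total geodesy says $\langle\nabla_XK,Y\rangle=0$ for $X,Y\in T\mathcal N=K^\perp$, so $\nabla_XK\in(K^\perp)^\perp=\mathbb RK$; and $\langle\nabla_XY,K\rangle=-\langle Y,\nabla_XK\rangle=0$. Thus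
$$\nabla_XK=\omega(X)K,\qquad\nabla_XY\in T\mathcal N\qquad(X,Y\text{ tangent to }\mathcal N)\tag{3}$$
for a 1-form $\omega$ on $\mathcal N$ with $\omega(K)=0$. Consequently $R(X,Y)K=d\omega(X,Y)K$, since the terms $\omega(X)\omega(Y)K$ cancel, and
$$\langle R(X,K)K,X\rangle=d\omega(X,K)\langle K,X\rangle=0\qquad(X\in T\mathcal N).\tag{4}$$

For the model hypersurface in de Sitter space, $\Sigma$ is the equator $S^{m-2}$ and $\omega=0$.

## 10. Rigidity of $R\geqslant k$ along $\mathcal N$

Equation (4) says that the planes spanned by $X$ and $K$ realize equality in $R\geqslant k$: the right side $k(\langle X,X\rangle\cdot0-0)$ is also $0$. Equality in an inequality between quadratic forms has first-order consequences.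

**Lemma 1.** At each point of $\mathcal N$ where the inequality $R\geqslant k$ holds, for $X\in K^\perp$:
$$R(K,X)X=k\langle X,X\rangle K,\qquad R(X,K)K=0.$$

**Proof.** Let $F(a,b,c,d)=\langle R(a,b)c,d\rangle-k(\langle b,c\rangle\langle a,d\rangle-\langle a,c\rangle\langle b,d\rangle)$. It has the symmetries of a curvature tensor, and $F(u,v,v,u)\ge0$ for all $u,v$. By (4) and $\langle X,K\rangle=0$, $F(X,K,K,X)=0$.

The form $v\mapsto F(X,v,v,X)$ is positive semidefinite, with symmetric polarization $F(X,v,w,X)$, and vanishes at $v=K$. A positive semidefinite form that vanishes at a vector has that vector in its kernel, so $F(X,K,w,X)=0$ for all $w$. By the curvature symmetries $\langle R(X,K)w,X\rangle=\langle R(K,X)X,w\rangle$, and the metric part of $F(X,K,w,X)$ is $k(\langle K,w\rangle\langle X,X\rangle-\langle X,w\rangle\langle K,X\rangle)=k\langle X,X\rangle\langle K,w\rangle$. So $\langle R(K,X)X,w\rangle=k\langle X,X\rangle\langle K,w\rangle$ for all $w$.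

Likewise $v\mapsto F(v,K,K,v)$ is positive semidefinite and vanishes at $v=X$, so $F(X,K,K,w)=0$ for all $w$, that is, $\langle R(X,K)K,w\rangle=k(\langle K,K\rangle\langle X,w\rangle-\langle X,K\rangle\langle K,w\rangle)=0$. $\square$

## 11. The first variation of the null expansion

A cross-section $P$ of $\mathcal N$ has null expansion $\theta_K=0$. To use (F3) we need strict negativity, so we move $P$ off $\mathcal N$ and compute the derivative of $\theta$. Lemma 1 fixes the curvature term completely.

**Lemma 2.** Let $P\subset\mathcal N$ be a spacelike $(m-2)$-submanifold at whose points the first identity of Lemma 1 holds. Let $P_\varepsilon$ be a smooth variation of $P_0=P$ with variation field $V$, let $K_\varepsilon$ be null normal fields of $P_\varepsilon$ with $K_0=K$, depending smoothly on $\varepsilon$, and put $\theta(\varepsilon)=\theta_{K_\varepsilon}$ and $b=\langle V,K\rangle$. Then $\theta(0)=0$ and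
$$\theta'(0)=-\Big[\Delta b-2\langle\omega,\nabla b\rangle+\big(k(m-2)-\operatorname{div}\omega+|\omega|^2\big)b\Big],\tag{5}$$
with $\omega$ restricted to $P$ and operators of the induced metric on $P$.

**Proof.** Let $\partial_i$ be coordinate fields on $P$, carried along the variation, so that they commute with $V=\partial_\varepsilon$. Then $\theta=g^{ij}\langle\nabla_iK_\varepsilon,\partial_j\rangle$, and $\langle\nabla_iK,\partial_j\rangle=0$ at $\varepsilon=0$ by (3). So $\theta(0)=0$, the derivative of $g^{ij}$ does not contribute, and
$$\theta'(0)=g^{ij}\Big(\langle R(V,\partial_i)K,\partial_j\rangle+\langle\nabla_i\nabla_VK,\partial_j\rangle+\langle\nabla_iK,\nabla_jV\rangle\Big),$$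
where we used $\nabla_V\nabla_iK=R(V,\partial_i)K+\nabla_i\nabla_VK$ and $\nabla_V\partial_j=\nabla_jV$.

First term. For a unit vector $e_i\in TP\subset K^\perp$, $\langle R(V,e_i)K,e_i\rangle=\langle R(K,e_i)V,e_i\rangle=-\langle R(K,e_i)e_i,V\rangle=-kb$ by Lemma 1. The trace is $-k(m-2)b$.

Third term. Since $\nabla_iK=\omega_iK$ and $\langle K,\nabla_jV\rangle=\partial_jb-\langle\nabla_jK,V\rangle=b_j-\omega_jb$, this term is $\omega^j(b_j-\omega_jb)=\langle\omega,\nabla b\rangle-|\omega|^2b$.

Second term. Differentiating $\langle K_\varepsilon,K_\varepsilon\rangle=0$ gives $\langle\nabla_VK,K\rangle=0$, so $\nabla_VK\in K^\perp=TP\oplus\mathbb RK$. Differentiating $\langle K_\varepsilon,\partial_j\rangle=0$ gives $\langle\nabla_VK,\partial_j\rangle=-\langle K,\nabla_jV\rangle=-(b_j-\omega_jb)$. So $\nabla_VK=Z+\alpha K$ with $Z$ tangent to $P$ and $Z_j=-(b_j-\omega_jb)$. As $\langle\nabla_i(\alpha K),\partial_j\rangle=0$, the second term is $\operatorname{div}Z=-\Delta b+\operatorname{div}(b\,\omega)=-\Delta b+b\operatorname{div}\omega+\langle\omega,\nabla b\rangle$.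

Adding the three terms gives (5). $\square$

Check in the model, $k=1$, $\omega=0$: move the equator to the latitude sphere at height $x_m=\sin\varepsilon$, so $V=e$ and $b=\langle e,T+e\rangle=1$. The slice $t=0$ is totally geodesic, so $\theta_{T+e_\varepsilon}$ is the divergence of $e_\varepsilon$ along the latitude sphere, $-(m-2)\tan\varepsilon$. Its derivative at $0$ is $-(m-2)$, as (5) says.

## 12. Dimension at least four: trapping on both sides of $\Sigma$

In this section $m\ge4$ and the hypotheses are those of Theorem 2. So Lemma 1 is available at the points of $\tilde S_0$, in particular along $\Sigma$.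

**Step 1 ($\Sigma$ is compact).** This is the Bonnet–Myers argument of Section 6, now applied in codimension two. Let $\mathrm{II}$ be the second fundamental form of $\Sigma$ in $\tilde M$. By (3), $\langle\mathrm{II}(X,Y),K\rangle=\langle\nabla_XY,K\rangle=0$. The normal planes of $\Sigma$ are Lorentzian and contain the null vector $K$, so a normal vector orthogonal to $K$ is a multiple of $K$. Hence $\mathrm{II}(X,Y)\in\mathbb RK$, all products $\langle\mathrm{II},\mathrm{II}\rangle$ vanish, and the Gauss equation
$$\langle R^\Sigma(X,Y)Y,X\rangle=\langle R(X,Y)Y,X\rangle+\langle\mathrm{II}(X,X),\mathrm{II}(Y,Y)\rangle-\langle\mathrm{II}(X,Y),\mathrm{II}(X,Y)\rangle$$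
shows that the sectional curvatures of $\Sigma$ are those of $\tilde M$ on planes tangent to $\Sigma\subset\tilde S_0$, hence at least $k$. As $\Sigma$ is complete and connected with $\dim\Sigma=m-2\ge2$, it is compact by Bonnet–Myers.

**Step 2 (strict expansion signs on nearby surfaces).** On $\Sigma$ itself $\theta_K=0$, so (F3) gives no focal points; in the model the generators from the equator indeed have none, since $\mathcal N\cong\mathbb R\times S^{m-2}$ is smooth and its metric is constant along them. We therefore deform $\Sigma$ inside $\tilde S_0$ so that $\theta$ becomes strictly negative on one side and strictly positive on the other. Since $\Sigma$ is compact and connected and $\int_\Sigma\operatorname{div}\omega=0$, there is $v\in C^\infty(\Sigma)$ with $\Delta v=-\operatorname{div}\omega$. Put $\varphi=e^{-v}>0$ and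
$$\Psi(\varepsilon,x)=\exp^{\tilde S_0}_x(\varepsilon\varphi(x)e(x)).$$
As $\Sigma$ is compact and embedded, for small $\varepsilon_0>0$ this is a diffeomorphism of $(-\varepsilon_0,\varepsilon_0)\times\Sigma$ onto a neighborhood of $\Sigma$ in $\tilde S_0$. Let $\Sigma_\varepsilon=\Psi(\{\varepsilon\}\times\Sigma)$, let $e_\varepsilon$ be its unit normal in $\tilde S_0$ depending continuously on $\varepsilon$ with $e_0=e$, and let $K_\varepsilon=T+e_\varepsilon$, a null normal field of $\Sigma_\varepsilon$. We have $\langle e_\varepsilon,\partial_\varepsilon\Psi\rangle>0$: it is positive at $\varepsilon=0$ and never zero, as $\partial_\varepsilon\Psi$ is nowhere tangent to $\Sigma_\varepsilon$. Here $V=\varphi e$ and $b=\langle\varphi e,T+e\rangle=\varphi$. With $\nabla\varphi=-\varphi\nabla v$ and $\Delta\varphi=\varphi(|\nabla v|^2-\Delta v)$, (5) becomes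
$$\theta'(0)=-\varphi\big[|\nabla v+\omega|^2+k(m-2)-(\Delta v+\operatorname{div}\omega)\big]\le-k(m-2)\varphi<0.\tag{6}$$
As $\Sigma$ is compact and $\theta(0)=0$, for a small fixed $\varepsilon>0$
$$\theta_{K_\varepsilon}<0\ \text{ on }\Sigma_\varepsilon,\qquad\theta_{K_{-\varepsilon}}>0\ \text{ on }\Sigma_{-\varepsilon}.\tag{7}$$

**Step 3 ($\Sigma$ separates $\tilde S_0$).** We need an inside and an outside. Every component of $\tilde S_0\setminus\Sigma$ has boundary points on $\Sigma$, and $\Psi((-\varepsilon_0,\varepsilon_0)\times\Sigma)\setminus\Sigma$ consists of two connected pieces, so there are at most two components. If there were only one, a path in the complement joining the two sides, closed up across $\Sigma$, would be a loop crossing $\Sigma$ exactly once, transversally. Its mod 2 intersection number with the closed hypersurface $\Sigma$ would be $1$, which is impossible for a null-homotopic loop; but $\tilde S_0$ is simply connected. So $\tilde S_0\setminus\Sigma=A\sqcup B$ with $A,B$ connected, and we let $e$ point into $A$.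

**Step 4 (the boundary of the future of the $B$-side).** The goal of Steps 4–6 is that $\overline A$ is compact. Put
$$D=B\cup\Psi([0,\varepsilon]\times\Sigma),\qquad A_\varepsilon=\tilde S_0\setminus D\subset A.$$
Since $\overline B=B\cup\Sigma$, $D$ is closed. Its interior in $\tilde S_0$ is $\operatorname{int}D=B\cup\Psi([0,\varepsilon)\times\Sigma)$, and its boundary is $\Sigma_\varepsilon$.

$J^+(D)$ is closed: let $q_n\to q$ with $q_n\in J^+(y_n)$, $y_n\in D$, and pick $q'\gg q$. For large $n$, $q_n\ll q'$, so $y_n$ lies in the compact set $J^-(q')\cap\tilde S_0$; a subsequence converges to some $y\in D$, and $y\le q$ as $\le$ is closed. Now $J^+(D)$ lies in the closure of $I^+(D)$, so this closure equals $J^+(D)$, and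
$$\mathcal H:=\partial I^+(D)=J^+(D)\setminus I^+(D).$$
It contains $D$, because $D\subset\tilde S_0$ is achronal. By (F2), $\mathcal H$ is a closed achronal topological hypersurface.

**Step 5 ($\mathcal H$ is $D$ plus a piece of a compact set).** Here trapping is used. Let $q\in\mathcal H\setminus D$ and let $\alpha$ be a causal curve from some $x\in D$ to $q$.

Suppose $x\in\operatorname{int}D$. By (F3) for the spacelike hypersurface $\operatorname{int}D$, $\alpha$ is a null geodesic normal to it at $x$. The normal is timelike, so this is impossible.

So $x\in\Sigma_\varepsilon$. By (F3) for $\Sigma_\varepsilon$, $\alpha$ is a null geodesic normal to $\Sigma_\varepsilon$ without focal points before $q$. The normal plane is spanned by $T$ and $e_\varepsilon$, so up to scale $\alpha'(0)=T+e_\varepsilon$ or $\alpha'(0)=T-e_\varepsilon$.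

Suppose $\alpha'(0)=T-e_\varepsilon$, pointing back over $D$. Let $\beta(s)=\exp^{\tilde S_0}_x(-se_\varepsilon)$. Since $\langle e_\varepsilon,\partial_\varepsilon\Psi\rangle>0$, the $\varepsilon$-coordinate decreases along $\beta$ initially, so $\beta(s)\in\operatorname{int}D$ for small $s>0$. In a convex neighborhood of $x$ the map $(p,p')\mapsto\exp_p^{-1}(p')$ is smooth, and in coordinates it is $p'-p+O(|p'-p|^2)$. So $W(s)=\exp^{-1}_{\beta(s)}(\alpha(s))$ satisfies $W(s)/s\to\alpha'(0)-\beta'(0)=(T-e_\varepsilon)+e_\varepsilon=T$ as $s\downarrow0$. Hence $W(s)$ is future timelike for small $s>0$, and $\beta(s)\ll\alpha(s)\le q$. Thus $q\in I^+(D)$, a contradiction.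

So $\alpha'(0)=K_\varepsilon$ after scaling. By (7) and compactness, $\langle H,K_\varepsilon\rangle=-\theta_{K_\varepsilon}/(m-2)\ge\delta$ on $\Sigma_\varepsilon$ for some $\delta>0$. By null completeness and NEC, (F3) gives a focal point at a parameter in $(0,1/\delta]$, so $q$ cannot lie beyond parameter $1/\delta$:
$$q\in Z:=\{\exp_x(sK_\varepsilon):x\in\Sigma_\varepsilon,\ 0\le s\le1/\delta\},$$
a compact set. Therefore $\mathcal H=D\cup(\mathcal H\cap Z)$.

**Step 6 (projecting to $\tilde S_0$).** This step turns Step 5 into compactness of $\overline A$. Let $r:\tilde M\to\tilde S_0$ be the projection along a timelike vector field. Two points of $\mathcal H$ on one integral curve would be related by $\ll$, so $r|_{\mathcal H}$ is injective, and by invariance of domain $r(\mathcal H)$ is open in $\tilde S_0$. Also $r(\mathcal H)=D\cup r(\mathcal H\cap Z)$ is the union of a closed and a compact set, hence closed. As $\tilde S_0$ is connected, $r(\mathcal H)=\tilde S_0$. So $A_\varepsilon=\tilde S_0\setminus D\subset r(\mathcal H\cap Z)$ is relatively compact, and $\overline A\subset\overline{A_\varepsilon}\cup\Psi([0,\varepsilon]\times\Sigma)$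 is compact.

**Step 7 ($\overline B$ is compact).** We repeat Steps 4–6 with the time orientation reversed, for $\Sigma_{-\varepsilon}$ and the set $A\cup\Psi([-\varepsilon,0]\times\Sigma)$. Its boundary is $\Sigma_{-\varepsilon}$ and the direction out of it is $-e_{-\varepsilon}$, so the outward past null normal is $-T-e_{-\varepsilon}=-K_{-\varepsilon}$, with expansion $\theta_{-K_{-\varepsilon}}=-\theta_{K_{-\varepsilon}}<0$ by (7). The steps used only this strict sign, NEC, completeness of null geodesics (now toward the past) and the dual statements of (F2), (F3). So $\overline B$ is compact.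

Hence $\tilde S_0=\overline A\cup\overline B$ is compact, a contradiction. This proves Theorem 2, and Theorem 1 for $m\ge4$. $\blacksquare$

In the de Sitter model the steps only reprove that the two hemispheres of $S^{m-1}$ are compact.

## 13. Dimension three: a trapped closed curve in a cyclic cover

Now $m=3$ and the hypotheses are those of Theorem 1, so Lemma 1 holds on all of $\mathcal N$.

### 13.1 What breaks for a curve $\Sigma$

$\Sigma$ is a complete connected curve in the surface $\tilde S_0$. A curve has no intrinsic curvature, so Bonnet–Myers says nothing and $\Sigma$ may be a line. Then Section 12 fails twice. First, the choice $\Delta v=-\operatorname{div}\omega$, which on a line is solved by $v'=-\omega$, gives $\varphi=e^{-v}=\exp\int\omega$. By (6), or by direct computation, $\theta'(0)=-k\varphi$; but if for instance $\omega$ were the constant $-1$, then $\varphi=e^{-y}$ would tend to $0$, and no single $\varepsilon$ with uniform control is in sight. Second, even with uniform bounds the set $Z$ of Step 5 is not compact.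

The second obstacle is met by closing up: follow the curve until it almost repeats modulo $G$, and splice it into a closed curve in a quotient $\tilde M/\langle g\rangle$. A spliced curve need not separate anything, so we cannot rely on one side, and we want both future null normals to converge. For a curve this means that its curvature vector $H$ is past timelike, because then $\langle H,\xi\rangle>0$ for every future null $\xi$. This is a pointwise condition on the 2-jet of the curve, so it survives $C^2$-small splicing. To reach it, we first slide $\Sigma$ along the generators until $H$ is a negative multiple of $K$, then push off $\mathcal N$. Both moves must be uniform along the curve, and the first obstacle is met by averaging.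

### 13.2 $\Sigma$ as an orbit of a flow on frames

This subsection encodes uniformity in a compact quotient. Let $x(y)$, $y\in\mathbb R$, be a unit speed parametrization of $\Sigma$ (periodic if $\Sigma$ is closed) and $v=x'$. Let $\mathcal O$ be the bundle of all orthonormal frames $\xi=(x,v,e)$ of $\tilde S_0$. The group $G$ acts on $\mathcal O$ freely and properly discontinuously, and $\mathcal O/G$ is the orthonormal frame bundle of the compact surface $S_0$, hence compact. So there is a compact $\mathcal C\subset\mathcal O$ with $G\mathcal C=\mathcal O$. The functions
$$\tau(\xi)=\langle\nabla_vT,e\rangle,\qquad\kappa(\xi)=\langle\nabla_vT,v\rangle$$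
are smooth and $G$-invariant, hence bounded. Let $\Phi_y$ be the flow on $\mathcal O$ of
$$x'=v,\qquad D_yv=\kappa e,\qquad D_ye=-\kappa v\qquad(D=\text{Levi-Civita connection of }\tilde S_0).$$
It commutes with $G$, and it is complete since its generator descends to the compact $\mathcal O/G$.

Along $\Sigma$, with $K=T+e$, (3) gives $0=\langle\nabla_vK,v\rangle=\kappa+\langle D_ve,v\rangle$. So $D_ve=-\kappa v$ and $D_vv=\kappa e$, and $(x(y),v(y),e(y))=\Phi_y\xi_0$ for the frame $\xi_0$ at $y=0$. From $\nabla_vK=\omega(v)K$ and $\langle K,T\rangle=-1$ we get $-\omega(v)=\langle\nabla_vK,T\rangle=\langle\nabla_ve,T\rangle=-\langle e,\nabla_vT\rangle=-\tau$, so $\omega(v)=\tau$. Finally $\langle\nabla_vv,T\rangle=-\kappa$, so $\nabla_vv=\kappa e+\kappa T=\kappa K$.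

### 13.3 Sliding along the generators

This subsection computes the curvature vector of any graph over $\Sigma$ inside $\mathcal N$. Put $Y(s,y)=\exp_{x(y)}(sK)\in\mathcal N$, so $\partial_s=K$. We have $\partial_y\perp K$, and $\partial_s|\partial_y|^2=2\langle\nabla_K\partial_y,\partial_y\rangle=2\langle\nabla_yK,\partial_y\rangle=0$, so $\partial_y$ is a unit vector everywhere. Write $\nabla_yK=\nabla_K\partial_y=\tau K$ with $\tau=\tau(s,y)=\omega(\partial_y)$. By (3), $\nabla_y\partial_y\perp K$, and also $\nabla_y\partial_y\perp\partial_y$; as $K^\perp$ is spanned by $K$ and $\partial_y$, $\nabla_y\partial_y=\beta K$. By Lemma 1,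
$$0=R(K,\partial_y)K=\nabla_K(\tau K)-\nabla_y(\nabla_KK)=(\partial_s\tau)K,$$
$$kK=R(K,\partial_y)\partial_y=\nabla_K(\beta K)-\nabla_y(\tau K)=(\partial_s\beta-\tau'-\tau^2)K.$$
So $\tau$ depends only on $y$ and is $\tau(y)=\tau(\Phi_y\xi_0)$. With $\kappa=\kappa(\Phi_y\xi_0)$ and $\beta(0,y)=\kappa$,
$$\beta(s,y)=\kappa+s\,(k+\tau'+\tau^2).$$
For a function $f$ let $c_0(y)=Y(f(y),y)$. Then $c_0'=\partial_y+f'K$ is unit, $\nabla_{c_0'}K=\tau K$, and
$$\nabla_{c_0'}c_0'=(\beta K+f'\tau K)+f''K+f'\tau K=\mathfrak hK,\qquad\mathfrak h=\mathcal P_+f+\kappa,\tag{8}$$
where
$$\mathcal P_\pm f:=f''\pm2\tau f'+(k\pm\tau'+\tau^2)f .$$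
For $m=3$ and a unit speed curve in $\mathcal N$ with $\omega(c_0')=\tau$, (5) says $\theta'(0)=-\mathcal P_-b$. So sliding is governed by $\mathcal P_+$ and pushing off by $\mathcal P_-$, and we need positive functions $u_\pm$ with $\mathcal P_\pm u_\pm$ bounded below by a positive constant.

### 13.4 Uniform supersolutions by averaging

**Step 1 (conjugation).** We remove $\tau$. If $\lambda>0$ and $\lambda'=\mp\tau\lambda$, then $\mathcal P_\pm(\lambda w)=\lambda(w''+kw)$. For the upper sign, $\lambda''=(\tau^2-\tau')\lambda$, so
$$\mathcal P_+(\lambda w)=\lambda w''-2\tau\lambda w'+(\tau^2-\tau')\lambda w+2\tau\lambda w'-2\tau^2\lambda w+(k+\tau'+\tau^2)\lambda w=\lambda(w''+kw);$$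
the lower sign follows by replacing $\tau$ with $-\tau$.

**Step 2 (the averaged functions).** Taking $w=1$ is the nonuniform choice of 13.1. We average it over windows of fixed length so that it becomes a function on $\mathcal O$. Let $a=\pi/\sqrt k$, $\phi(z)=1+\cos(\sqrt k\,z)$ for $|z|\le a$, and $\phi=0$ otherwise. At $\pm a$ both $\phi$ and $\phi'$ vanish, so $\phi\in C^1$, and $\phi''+k\phi=k\mathbf 1_{|z|<a}$ weakly. Put
$$U_\pm(\xi)=\int_{-a}^a\phi(z)\exp\Big(\pm\int_0^z\tau(\Phi_\rho\xi)\,d\rho\Big)dz,\qquad u_\pm(y)=U_\pm(\Phi_y\xi_0).$$
$U_\pm$ are smooth, positive and $G$-invariant on $\mathcal O$.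

**Step 3 (the lower bound).** With $\lambda(y)=\exp(\mp\int_0^y\tau)$ we have $\exp(\pm\int_y^{y+z}\tau)=\lambda(y)/\lambda(y+z)$. As $\phi$ is even, $u_\pm=\lambda w$ with $w(y)=\int\phi(y-x)\lambda(x)^{-1}dx$. Hence $w''+kw=k\int_{-a}^a\lambda(y+z)^{-1}dz$, and by Step 1
$$\mathcal P_\pm u_\pm(y)=k\int_{-a}^a\exp\Big(\pm\int_y^{y+z}\tau\Big)dz\ \ge\ 2ak\,e^{-a\max|\tau|}=:\delta_0>0.\tag{9}$$

**Step 4 (choice of $f$).** Choose $C$ with $C\delta_0\ge\max|\kappa|+1$ and put $f=-Cu_+$. By (8) and (9), $\mathfrak h=-C\,\mathcal P_+u_++\kappa\le-1$.

### 13.5 Pushing off $\mathcal N$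

**Step 1 (the transverse null field).** The curve $c_0$ has curvature vector $\mathfrak hK$, past null; we look for the direction that makes it timelike. Let $T_1$ be the parallel transport of $T$ along the generator from $x(y)$ to $c_0(y)$; as $K$ is parallel along generators, $\langle T_1,K\rangle=-1$. Put
$$N=T_1-\langle T_1,c_0'\rangle c_0',\qquad L=N+\tfrac12\langle N,N\rangle K .$$
Since $c_0'\perp K$, $\langle N,K\rangle=-1$, so $\langle L,L\rangle=\langle N,N\rangle-\langle N,N\rangle=0$. Also $\langle L,K\rangle=-1$, and $L\perp c_0'$ because $N\perp c_0'$.

**Step 2 (the derivative of $\langle H,H\rangle$).** Define $c_\varepsilon(y)=\exp_{c_0(y)}(-\varepsilon u_-(y)L(y))$. Let $H_\varepsilon$ be its curvature vector (unit speed acceleration) where $c_\varepsilon'$ is spacelike, and $T_2$ the parallel transport of $T_1$ along $\varepsilon\mapsto c_\varepsilon(y)$. At $\varepsilon=0$,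
$$H_0=\mathfrak hK,\qquad\langle H_0,H_0\rangle=0,\qquad\langle H_0,T_1\rangle=-\mathfrak h\ge1 .$$
Near a given $y$ the normal planes of $c_\varepsilon$ are Lorentzian, so $K$ extends to null normals $K_\varepsilon$. Then $\langle H_0,\nabla_\varepsilon K_\varepsilon\rangle=\mathfrak h\langle K,\nabla_\varepsilon K_\varepsilon\rangle=0$, so for $\theta=-\langle H_\varepsilon,K_\varepsilon\rangle$ we get $\theta'(0)=-\langle\nabla_\varepsilon H,K\rangle$. Lemma 2, applied to short arcs of $c_0$ with $V=-u_-L$ and $b=\langle V,K\rangle=u_-$, gives $\theta'(0)=-\mathcal P_-u_-$. Therefore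
$$\frac{d}{d\varepsilon}\Big|_0\langle H_\varepsilon,H_\varepsilon\rangle=2\mathfrak h\,\langle K,\nabla_\varepsilon H\rangle=-2\mathfrak h\,\theta'(0)=2\mathfrak h\,\mathcal P_-u_-\le-2\delta_0.\tag{10}$$

**Step 3 (equivariant formulas).** To find one $\varepsilon$ for the whole noncompact curve, we write the construction as a $G$-equivariant map on $\mathcal O$. For $\xi=(x,v,e)\in\mathcal O$ put
$$p(\xi)=\exp_x\big(-CU_+(\xi)(T+e)\big),$$
defined by null completeness. Let $K(\xi)$, $T_1(\xi)$ be the parallel transports of $T+e$, $T$ along this geodesic to $p(\xi)$. Put $W(\xi)=\frac{d}{dy}\big|_0\,p(\Phi_y\xi)$, $N=T_1-\langle T_1,W\rangle W$, $L=N+\frac12\langle N,N\rangle K$, and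
$$E(\varepsilon,\xi)=\exp_{p(\xi)}\big(-\varepsilon U_-(\xi)L(\xi)\big).$$
The domain of $\exp$ is open, so $E$ is defined and smooth for $|\varepsilon|<\varepsilon_1$ and $\xi$ in the compact $\mathcal C$; by equivariance it is defined and smooth on $(-\varepsilon_1,\varepsilon_1)\times\mathcal O$. By construction $c_\varepsilon(y)=E(\varepsilon,\Phi_y\xi_0)$.

**Step 4 (one $\varepsilon$ for all).** Let $\mathcal K\subset\mathcal O$ be the closure of $G\cdot\{\Phi_y\xi_0:y\in\mathbb R\}$. It is invariant under $G$ and $\Phi$, and $\mathcal K=G\mathcal K_0$ with $\mathcal K_0=\mathcal K\cap\mathcal C$ compact. On $G\cdot\{\Phi_y\xi_0\}$ the vector $W$ is (a translate of) $c_0'$, so it is unit there, and by continuity it is unit on $\mathcal K$. For $\xi\in\mathcal K$ put $c^\xi_\varepsilon(y)=E(\varepsilon,\Phi_y\xi)$. Let $q_1=\langle H_\varepsilon,H_\varepsilon\rangle$ and $q_2=\langle H_\varepsilon,T_2\rangle$, evaluated for $c^\xi_\varepsilon$ at $y=0$, with $T_2$ the parallel transport of $T_1(\xi)$ along $\varepsilon\mapsto E(\varepsilon,\xi)$. They are smooth $G$-invariant functions of $(\varepsilon,\xi)$ in a neighborhood of $\{0\}\times\mathcal K$.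 Step 2 holds at the points of the dense subset, so by continuity, on all of $\mathcal K$,
$$q_1(0,\cdot)=0,\qquad\partial_\varepsilon q_1(0,\cdot)\le-2\delta_0,\qquad q_2(0,\cdot)\ge1 .$$
By compactness of $\mathcal K_0$, Taylor's formula and $G$-invariance, there is $\varepsilon>0$ such that for all $\xi\in\mathcal K$ the derivative of $c^\xi_\varepsilon$ at $y=0$ is spacelike, $q_1(\varepsilon,\xi)<0$ and $q_2(\varepsilon,\xi)>0$. Since $T_2$ is future timelike, the curvature vector at $y=0$ is then past timelike. As $c^\xi_\varepsilon(y+\cdot)=c^{\Phi_y\xi}_\varepsilon(\cdot)$ and $\Phi_y\xi\in\mathcal K$, the same holds at every $y$. Fix this $\varepsilon$ and write $c^\xi=c^\xi_\varepsilon$: for all $\xi\in\mathcal K$, $c^\xi$ is a regular spacelike curve whose curvature vector is past-directed timelike everywhere.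

### 13.6 Closing up

**Step 1 (recurrence modulo $G$).** We find two stretches of the curve that almost agree after deck transformations. Moving the frames $\Phi_1\xi_0,\Phi_2\xi_0,\dots$ into the compact $\mathcal C$ by $G$ and passing to a subsequence, we get $y_1<y_2<\cdots$ with $y_{j+1}\ge y_j+1$ and $g_j\in G$ such that $\xi_j:=g_j\Phi_{y_j}\xi_0\to\xi_*\in\mathcal K$. By equivariance
$$c^{\xi_j}(y)=g_j\,c^{\xi_0}(y+y_j),\tag{11}$$
and $c^{\xi_j}\to c^{\xi_*}$ in $C^\infty$ on compact intervals.

**Step 2 (splicing).** We interpolate from $c^{\xi_j}$ to $c^{\xi_i}$. Choose $\delta\in(0,1)$ such that $c^{\xi_*}([0,\delta])$ lies in a coordinate chart, and a smooth $\chi:[0,\delta]\to[0,1]$ with $\chi=0$ near $0$ and $\chi=1$ near $\delta$. For $i<j$ large consider, in the chart, $(1-\chi)c^{\xi_j}+\chi c^{\xi_i}$ on $[0,\delta]$. There is a radius such that the coordinate balls of that radius around the points $c^{\xi_*}(y)$, $y\in[0,\delta]$, lie in the chart; for $i,j$ large $c^{\xi_i}(y)$ and $c^{\xi_j}(y)$ lie in the ball around $c^{\xi_*}(y)$, and so does their convex combination. The difference from $c^{\xi_*}$ is $(1-\chi)(c^{\xi_j}-c^{\xi_*})+\chi(c^{\xi_i}-c^{\xi_*})$,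 with $C^2$-norm at most $C_\chi(\|c^{\xi_j}-c^{\xi_*}\|_{C^2}+\|c^{\xi_i}-c^{\xi_*}\|_{C^2})\to0$. The curvature vector depends continuously on the 2-jet, so being spacelike with past timelike curvature vector on $[0,\delta]$ is a $C^2$-open condition, and $c^{\xi_*}$ satisfies it. So for suitable $i<j$ the spliced curve satisfies it.

**Step 3 (the closed curve).** Let $\hat c$ be the spliced curve on $[0,\delta]$ and $\hat c=c^{\xi_i}$ for $y\ge\delta$. Put $\mathsf T=y_j-y_i\ge1>\delta$ and $g=g_jg_i^{-1}$. By (11), for small $y\ge0$,
$$\hat c(y)=c^{\xi_j}(y)=g_jc^{\xi_0}\big((y+\mathsf T)+y_i\big)=g\,c^{\xi_i}(y+\mathsf T)=g\,\hat c(y+\mathsf T).$$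
So $\hat c|_{[0,\mathsf T]}$ descends to a smooth closed immersed spacelike curve $\gamma$ in $M'=\tilde M/\langle g\rangle$ with past-directed timelike curvature vector $H$. Possibly $g=1$.

### 13.7 The contradiction in $M'$

**Step 1 ($S'$ is noncompact).** $M'$ is a covering of $M$, so by Section 7 it is globally hyperbolic with connected Cauchy hypersurface $S'=\tilde S_0/\langle g\rangle$, null complete, and satisfies NEC. If $S'$ were compact, it would be a closed surface with cyclic fundamental group $\langle g\rangle$. A closed orientable surface of genus $\ell$ has $H_1=\mathbb Z^{2\ell}$, and a non-orientable one with $\ell$ crosscaps has $H_1=\mathbb Z^{\ell-1}\oplus\mathbb Z/2$, so only $S^2$ and $\mathbb{RP}^2$ have cyclic fundamental group. Their universal cover is compact, whereas $\tilde S_0$ is not.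

**Step 2 ($\partial I^+$ of the curve is compact).** Let $C$ now denote the compact image of $\gamma$, and let $\mathcal H=\partial I^+(C)=J^+(C)\setminus I^+(C)$, where $J^+(C)$ is closed by (F2). Let $q\in\mathcal H\setminus C$, joined to some $\gamma(y)$ by a causal curve. Apply (F3) to a short embedded arc of $\gamma$ around $y$: the causal curve is a null geodesic normal to $\gamma$ at $\gamma(y)$ without focal points of the arc before $q$. Normalize the future null normals $\xi$ of $\gamma$ by $\langle\xi,X\rangle=-1$ with a fixed future unit timelike field $X$; they form a compact set. Since $H$ is past timelike and $\xi$ future null, $\langle H,\xi\rangle\ge\delta'$ on this set for some $\delta'>0$. By (F3), NEC and null completeness, $q$ lies in the compact set $\{\exp(s\xi):0\le s\le1/\delta'\}$, which also contains $C$. So the closed set $\mathcal H$ is compact.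

**Step 3 ($\mathcal H$ is nonempty).** Otherwise the nonempty open set $I^+(C)$ would have empty boundary and equal the connected $M'$. But $\tilde t$ induces on $M'$ a function with range $\mathbb R$, increasing along future causal curves, and the points where it is less than its minimum on $C$ are not in $I^+(C)$.

**Step 4 (conclusion).** By (F2), $\mathcal H$ is an achronal topological hypersurface. As in Step 6 of Section 12, the projection $r:M'\to S'$ along a timelike field is injective on $\mathcal H$, so $r(\mathcal H)$ is open, and it is compact and nonempty. As $S'$ is connected, $S'=r(\mathcal H)$ is compact, contradicting Step 1. This proves Theorem 1 for $m=3$, and with Section 12 the proof of Theorem 1 is complete. Since non-spacelike completeness includes null completeness, the conjecture is true. $\blacksquare$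

## 14. Which groups occur, and which hypotheses are needed

**Proof of Theorem 3(b).** Take a metric $h$ on $N$ with positive sectional curvature; as $N$ is compact, after scaling $\sec_h\ge k$. Put $g=-dt^2+\cosh^2(\sqrt k\,t)\,h$ on $\mathbb R\times N$. By (1) with $f=\cosh(\sqrt k\,t)$, the left side of (1) equals $f^2[\langle R_h(X,Y)Y,X\rangle_h-k\,q_h(X,Y)]\ge0$, so $R\geqslant k$. The slices are compact Cauchy hypersurfaces by Example 2 (this is standard; see also Beem–Ehrlich–Easley, *Global Lorentzian Geometry*, §3.6). By Example 3, null geodesics are complete since $\int f\,dt$ diverges at both ends, and timelike ones are complete since $f\ge1$. Finally $\pi_1(\mathbb R\times N)=\pi_1(N)$.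

**Proof of Theorem 3(a).** For $m=2$: the metric $-dt^2+\cosh^2t\,d\vartheta^2$ on $\mathbb R\times S^1$ has constant curvature $1$ by (1), where $R_h$ and $q_h$ vanish and $f''=f$; it has compact Cauchy slices and is complete by Examples 2 and 3, and $\pi_1=\mathbb Z$. For $k=0$: the flat product $-dt^2+g_{T^{m-1}}$ is complete, has compact Cauchy slices, satisfies $R\geqslant0$, and has $\pi_1=\mathbb Z^{m-1}$. For one-sided completeness: $-dt^2+e^{2t}g_{T^{m-1}}$ with $g_{T^{m-1}}$ flat has constant curvature $1$ by Example 4 and compact Cauchy slices by Example 2. By Example 3 all its future-directed causal geodesics are complete to the future, and its null geodesics are past incomplete; its fundamental group is $\mathbb Z^{m-1}$. Reversing time treats past completeness.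

**Proof of Theorem 3(c).** By (F1), $M\cong\mathbb R\times S_0$ with $S_0$ a closed connected $(m-1)$-manifold, and $\pi_1(S_0)\cong\pi_1(M)$ is finite by Theorem 1. For $m=3$, the closed surfaces with finite fundamental group are $S^2$ and $\mathbb{RP}^2$. For $m=4$, $S_0$ is a closed 3-manifold with finite fundamental group. It is orientable: a closed non-orientable 3-manifold has $\chi=0$ and $b_3=0$, so $1-b_1+b_2=0$ and $b_1\ge1$, which is impossible when $\pi_1$ is finite. By the elliptization theorem (Perelman; see Morgan–Tian, *Ricci Flow and the Poincaré Conjecture* and *The Geometrization Conjecture*), $S_0$ is a spherical space form. Since $S^2$, $\mathbb{RP}^2$ and all $S^3/\Gamma$ carry metrics of positive sectional curvature, all these cases occur by (b). $\blacksquare$
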